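# Surface groups inside $\mathrm{SL}_{10}(\mathbb F_p[t])$

## Theorem A, its converse, and its extension to right-angled groups

Throughout, $\Sigma_g$ denotes the fundamental group of a closed orientable surface of genus $g\ge 2$. A group is *linear over a field* $K$ if, for some $n$, it is isomorphic to a subgroup of $\mathrm{GL}_n(K)$. A *global field of characteristic $p$* is a finite extension of $\mathbb F_p(t)$.

**Theorem A.** For every prime $p$ and every $g\ge 2$, the group $\mathrm{SL}_{10}(\mathbb F_p[t])$ contains a subgroup isomorphic to $\Sigma_g$. Hence $\mathrm{GL}_{10}(K)$ contains $\Sigma_g$ for every global field $K$ of characteristic $p$.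

**Theorem B.** Let $K$ be a field and $g\ge 2$. Then $\Sigma_g$ is linear over $K$ if and only if $K$ is not an algebraic extension of a finite field. In particular, in characteristic $p$ the exact condition is that $K$ has transcendence degree $\ge 1$ over $\mathbb F_p$, for every $p$ and $g$, and then $n=10$ suffices. Moreover, $\Sigma_g$ embeds as a discrete subgroup of $\mathrm{SL}_{10}(\mathbb F_p((1/t)))$.

**Theorem C.** Let $p$ be a prime and $\Gamma$ a finite simple graph. The graph product over $\Gamma$ of cyclic groups of order $p$, and the right-angled Artin group $A_\Gamma$, both embed in $\mathrm{SL}_m(\mathbb F_p[t])$ for some $m$. Hence every group with a finite-index subgroup embeddable in a right-angled Artin group on a finite graph is linear over $\mathbb F_p(t)$ for every prime $p$.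

Let us unpack this. The question behind Theorem A comes from David Fisher, Michael Larsen, Ralf Spatzier and Matthew Stover, "Character varieties and actions on products of trees", arXiv:1605.05163 (2016): is there any genus $g\ge2$, any prime $p$, any global field $K$ of characteristic $p$ and any $n$ such that $\mathrm{GL}_n(K)$ contains $\Sigma_g$? The known result that comes with the question is this: if $p\ge5$ and $g\ge2$, then for every field $K$ of characteristic $p$ and transcendence degree $\ge 2$ over $\mathbb F_p$ there is an $n$ such that $\mathrm{GL}_n(K)$ contains $\Sigma_g$. A global field has transcendence degree $1$, so the question asks whether one variable can do the work of two. Theorem A says that it can, for all $p$ and $g$ at once, with $n=10$. Nothing here claims that $10$ is the smallest possible dimension.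

The second sentence of Theorem A follows from the first, because $K\supset\mathbb F_p(t)\supset\mathbb F_p[t]$. So we must build explicit $10\times10$ matrices with polynomial entries.

We recall the groups that appear. Let $\Gamma$ be a finite simple graph (no loops, no multiple edges) with vertex set $V$. Write $\mathrm{lk}(v)$ for the set of neighbours of $v$; so $v\notin\mathrm{lk}(v)$, and $u\in\mathrm{lk}(v)$ if and only if $v\in\mathrm{lk}(u)$. A *clique* is a set of pairwise adjacent vertices; the empty set and the one-point sets are cliques.

**Definition.** The *right-angled Artin group* $A_\Gamma$ has one generator $a_v$ for each $v\in V$, with relations $[a_u,a_v]=1$ for adjacent $u,v$. The *graph product over $\Gamma$ of cyclic groups of order $p$* has one generator $s_v$ for each $v\in V$, with relations $s_v^p=1$ for all $v$ and $[s_u,s_v]=1$ for adjacent $u,v$. For $p=2$ the latter is called a right-angled Coxeter group.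

For example, if $\Gamma$ is two vertices without an edge, then $A_\Gamma$ is free of rank $2$ and the graph product is $\mathbb Z/p*\mathbb Z/p$. If the two vertices are joined, we get $\mathbb Z^2$ and $(\mathbb Z/p)^2$.

The graph of this lecture is the pentagon $C_5$, with vertex set $\mathbb Z/5=\{1,2,3,4,5\}$ and edges $\{i,i+1\}$. Its right-angled Coxeter group is
$$W=\langle s_1,\dots,s_5\mid s_i^2,\ (s_is_{i+1})^2\ (i\in\mathbb Z/5)\rangle .$$
We shall see that $W$ contains every $\Sigma_g$. So if $p=2$ it is enough to represent $W$ faithfully over $\mathbb F_2[t]$; odd $p$ will need a further twist.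

## Two generators without relations: $\mathbb Z/p*\mathbb Z/p$ in $\mathrm{SL}_2(\mathbb F_p[t])$

We begin with the graph with two vertices $u,v$ and no edge. Put
$$N_u=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad N_v=\begin{pmatrix}0&0\\1&0\end{pmatrix},\qquad s_u\mapsto 1+tN_u,\quad s_v\mapsto 1+tN_v .$$
Since $N_u^2=0$, we have $(1+tN_u)^a=1+atN_u$ for every integer $a$, so $1+tN_u$ has order $p$; the same holds for $v$. This gives a homomorphism $\mathbb Z/p*\mathbb Z/p\to \mathrm{SL}_2(\mathbb F_p[t])$.

It is injective. A nontrivial element is an alternating product of $k\ge1$ factors $s_u^{n}$, $s_v^{n'}$ with exponents not divisible by $p$. Its image is a product of factors $1+n_jtN_{v_j}$, so the coefficient of $t^k$ is $n_1\cdots n_k\,N_{v_1}\cdots N_{v_k}$ with the letters alternating. An alternating product of $N_u$ and $N_v$ is always a matrix unit: $N_uN_v$ and $N_vN_u$ are the two diagonal ones, $N_uN_vN_u=N_u$, and so on. So the coefficient of $t^k$ is nonzero, and the image is not $1$.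

This computation is the model for everything below. The variable $t$ separates the terms, and the top term is a scalar times a product of fixed matrices over $\mathbb F_p$. If the matrices are chosen so that this product is nonzero whenever the word cannot be shortened, the representation is faithful. The matrices must also satisfy $N^2=0$, and they must commute when the generators do.

The example also shows a limitation in characteristic $p$: every $1+tN$ with $N^2=0$ satisfies $(1+tN)^p=1$. Such matrices are natural images for generators of order $p$, and they cannot be faithful images of generators of infinite order.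

## Two constructions that fail for the pentagon

**Blocks.** Take $p=2$ and try to represent $W$ using only the $2\times2$ example. For each of the five non-adjacent pairs $\{i,i+2\}$ take one $2\times2$ block, in which $s_i$ and $s_{i+2}$ act as the two matrices above and the other three generators act trivially. All relations of $W$ hold, since in each block two adjacent generators never both act nontrivially. This is a homomorphism $W\to \mathrm{SL}_2(\mathbb F_2[t])^5\subset\mathrm{SL}_{10}(\mathbb F_2[t])$. It is not injective. Let
$$x=[s_1,s_3]=s_1s_3s_1s_3,\qquad y=[s_1,s_4]=s_1s_4s_1s_4 .$$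
Here $x$ acts trivially outside the block $\{1,3\}$ and $y$ acts trivially outside the block $\{1,4\}$, so $[x,y]$ acts trivially. But $[x,y]\ne1$ in $W$: killing $s_2$ and $s_5$ maps $W$ onto $\langle s_1\rangle*\langle s_3,s_4\rangle\cong\mathbb Z/2*(\mathbb Z/2)^2$, and there
$$[x,y]=s_1s_3s_1s_3\,s_1s_4s_1\,(s_4s_3)\,s_1s_3s_1\,s_4s_1s_4s_1$$
is in normal form with $15$ syllables. In terms of top coefficients, the word for $[x,y]$ contains $3,1,4$ as consecutive letters, and $N_3N_1N_4=0$ because in every block $N_3$ or $N_4$ is zero. The blocks do not remember enough about a word that passes from one pair to another.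

**Remembering the last letter.** Next, use one space that remembers the last letter read. Take basis vectors $e_1,\dots,e_5$ and put $N_ve_w=e_v$ for $w\ne v$, and $N_ve_v=0$. Then $N_v^2=0$, and products along words without equal consecutive letters are nonzero. But $N_1$ and $N_2$ must commute, and
$$N_1N_2e_4=e_1,\qquad N_2N_1e_4=e_2 .$$
After reading $1$ and $2$ in either order, the memory should be in the same state, and that state should know about both letters, because either of them can be moved to the end of the word. So the memory must hold the set of *all* letters that can be moved to the end. Such letters commute pairwise, so this set is a clique. This determines the construction.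

## Clique operators and reduced words

**Definition.** A word $v_1\cdots v_k$ in $V$ is *reduced* if there are no positions $l<m$ with $v_l=v_m=v$ and $v_q\in\mathrm{lk}(v)$ for all $l<q<m$.

In $C_5$, where $\mathrm{lk}(1)=\{2,5\}$, the words $11$, $121$ and $1251$ are not reduced, while $131$ and $1231$ are reduced, since $3\notin\mathrm{lk}(1)$. The definition is symmetric under reading backwards: the reverse of a reduced word is reduced.

Let $F$ be a field. Let $E$ be the $F$-vector space with basis $e_D$, where $D$ ranges over all cliques of $\Gamma$, including $\emptyset$. For $v\in V$ define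
$$N_ve_D=\begin{cases}0,& v\in D,\\ e_{\{v\}\cup(D\cap\mathrm{lk}(v))},& v\notin D.\end{cases}\tag{1}$$
The index in (1) is a clique, since $D\cap\mathrm{lk}(v)$ is a clique all of whose members are adjacent to $v$. Read (1) as follows: $D$ is the set of letters that can be moved to the end of the word read so far. If $v$ is among them, reading $v$ again makes the word non-reduced, and we get $0$. Otherwise $v$ joins the set, and the letters that do not commute with $v$ are now blocked and leave it.

For $C_5$ the nonempty cliques are $5$ vertices and $5$ edges. Writing $e_{12}$ for $e_{\{1,2\}}$ and so on, $N_1$ is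
$$e_1,e_{12},e_{51}\mapsto0,\quad e_3,e_4,e_{34}\mapsto e_1,\quad e_2,e_{23}\mapsto e_{12},\quad e_5,e_{45}\mapsto e_{51},\quad e_\emptyset\mapsto e_1,$$
and the other $N_i$ are obtained by rotation. Reading the word $213$ from $e_\emptyset$ gives $e_2$, then $e_{12}$, then $N_3e_{12}=e_{23}$; indeed $2$ can be moved past $1$ and $3$ to the end, and $1$ cannot be moved past $3$. Reading $121$ gives $e_1$, $e_{12}$, $0$.

**Lemma 1.**

1. $N_v^2=0$, and $N_uN_v=N_vN_u$ whenever $u,v$ are adjacent.
2. If $v_1\cdots v_k$ is reduced, then $N_{v_k}\cdots N_{v_1}e_\emptyset$ is a basis vector. In particular $N_{v_k}\cdots N_{v_1}\ne0$ and, by reversal, $N_{v_1}\cdots N_{v_k}\ne0$.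
3. The subspace $E^+=\mathrm{span}\{e_D:D\ne\emptyset\}$ is invariant under all $N_v$. If $V$ is not a clique, then for every reduced word $v_1\cdots v_k$ both products in part 2 are still nonzero after restriction to $E^+$.

*Proof.*

**Step 1: the relations.** We check part 1 on basis vectors. If $N_ve_D\ne0$, it equals $e_{D'}$ with $v\in D'$, so $N_v$ kills it. Hence $N_v^2=0$.

Let $u,v$ be adjacent. The vector $N_uN_ve_D$ is nonzero if and only if $v\notin D$ and $u\notin\{v\}\cup(D\cap\mathrm{lk}(v))$. Since $u\ne v$ and $u\in\mathrm{lk}(v)$, the second condition says $u\notin D$. So $N_uN_ve_D\neq0$ if and only if $u,v\notin D$. In that case the result is $e_{D''}$ with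
$$D''=\{u\}\cup\bigl((\{v\}\cup(D\cap\mathrm{lk}(v)))\cap\mathrm{lk}(u)\bigr)=\{u,v\}\cup(D\cap\mathrm{lk}(u)\cap\mathrm{lk}(v)),$$
where we used $v\in\mathrm{lk}(u)$. Both the condition and the result are symmetric in $u$ and $v$, so $N_uN_v=N_vN_u$.

**Step 2: reading a reduced word never gives zero.** We follow the set of movable letters and check that it evolves by (1). Let $v_1\cdots v_k$ be reduced. For $0\le j\le k$ let $D_j$ be the set of those $v$ that occur in $v_1\cdots v_j$ and are such that all letters after the last occurrence of $v$ in $v_1\cdots v_j$ lie in $\mathrm{lk}(v)$. So $D_0=\emptyset$.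

The set $D_j$ is a clique: if $u\ne v$ lie in $D_j$ and the last occurrence of $u$ is the earlier one, then $v$ occurs after it, so $v\in\mathrm{lk}(u)$.

Let $j\ge1$. Then $v_j\in D_j$, since no letters come after position $j$. If $v\ne v_j$, then the last occurrence of $v$ in $v_1\cdots v_j$ is its last occurrence in $v_1\cdots v_{j-1}$, and exactly one more letter, namely $v_j$, follows it. So $v\in D_j$ if and only if $v\in D_{j-1}$ and $v_j\in\mathrm{lk}(v)$, that is, $v\in D_{j-1}\cap\mathrm{lk}(v_j)$. Hence
$$D_j=\{v_j\}\cup(D_{j-1}\cap\mathrm{lk}(v_j)).\tag{2}$$
Moreover $v_j\notin D_{j-1}$. Otherwise let $l<j$ be the last earlier position of $v_j$; all letters strictly between $l$ and $j$ lie in $\mathrm{lk}(v_j)$, and the pair $l<j$ violates reducedness. By (1) and (2), $N_{v_j}e_{D_{j-1}}=e_{D_j}$. By induction, $N_{v_k}\cdots N_{v_1}e_\emptyset=e_{D_k}$.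

So $N_{v_k}\cdots N_{v_1}\ne0$. Apply this to the reversed word $v_k\cdots v_1$, which is also reduced, to get $N_{v_1}\cdots N_{v_k}\ne0$. This proves part 2.

**Step 3: discarding $e_\emptyset$.** We want to start from a vector of $E^+$ instead of $e_\emptyset$, and we do it by putting one extra letter in front of the word. Invariance of $E^+$ is clear, since the index in (1) contains $v$.

Suppose that $V$ is not a clique, and let $v_1\cdots v_k$ be reduced. Let $I$ be the set of those $v$ that occur in the word and are such that all letters before the first occurrence of $v$ lie in $\mathrm{lk}(v)$. This is the set $D_k$ of the reversed word, so it is a clique. As $V$ is not a clique, there is a vertex $u\in V\setminus I$.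

The word $uv_1\cdots v_k$ is reduced. A violating pair must involve the new letter $u$, so it would consist of the initial $u$ and some $v_m=u$ with $v_1,\dots,v_{m-1}\in\mathrm{lk}(u)$. Since $u\notin\mathrm{lk}(u)$, position $m$ is the first occurrence of $u$ in $v_1\cdots v_k$, and so $u\in I$, a contradiction.

By part 2, $N_{v_k}\cdots N_{v_1}e_{\{u\}}=N_{v_k}\cdots N_{v_1}N_ue_\emptyset\ne0$, and $e_{\{u\}}\in E^+$. For the product in the other order, apply this to the reversed word. $\square$

The hypothesis in part 3 is needed. If $\Gamma$ is a single edge $\{u,v\}$, then $uv$ is reduced, but on $E^+$ we have $N_uN_ve_u=N_ue_{uv}=0$ and $N_uN_ve_v=N_uN_ve_{uv}=0$.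

For two vertices without an edge, the restriction to $E^+$ gives, in the basis $e_u,e_v$, exactly the two matrix units of the $\mathrm{SL}_2$ example. For $C_5$ we have $\dim E^+=10$, and this is the $10$ in Theorem A.

## A genus-two surface tiled by eight right-angled pentagons

The purpose of this section is to find every $\Sigma_g$ inside $W$, as the kernel of a map to a finite abelian group or a finite-index subgroup of that kernel. The form of the map will matter later.

Let $P$ be a regular right-angled pentagon in $\mathbb H^2$. It exists because the Euclidean angle sum $3\pi$ exceeds $5\cdot\frac\pi2$, and its area is $3\pi-\frac{5\pi}2=\frac\pi2$. Label its sides cyclically by $\mathbb Z/5$. By Poincaré's polygon theorem, $W$ is the group generated by the reflections $s_i$ in the sides of $P$. It acts properly discontinuously on $\mathbb H^2$, with $P$ as a strict fundamental domain, and the translates $wP$ ($w\in W$) tile $\mathbb H^2$. The stabiliser of a point of $P$ is generated by the reflections in the sides containing it, so it is $1$, $\langle s_i\rangle$, or $\langle s_i,s_{i+1}\rangle\cong(\mathbb Z/2)^2$.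

Colour the vertices of $C_5$ by
$$c(1)=a,\quad c(2)=b,\quad c(3)=a,\quad c(4)=b,\quad c(5)=c .$$
Adjacent vertices have different colours. Let $Q=(\mathbb Z/2)^3$ with basis $\tau_a,\tau_b,\tau_c$, written multiplicatively. Since $Q$ is abelian of exponent $2$, the rule $s_i\mapsto\tau_{c(i)}$ respects the relations of $W$ and defines a homomorphism $\pi:W\to Q$. It is surjective, because all colours occur. Put $S=\ker\pi$, a subgroup of index $8$.

**Lemma 2.** $S\cong\Sigma_2$. Hence $S$ contains a copy of $\Sigma_g$ for every $g\ge2$.

*Proof.*

**Step 1: $S$ acts freely.** Let $w\in W$, $w\neq1$, fix a point of $\mathbb H^2$. That point is $w'y$ with $y\in P$, so $w'^{-1}ww'$ lies in the stabiliser of $y$. On each such stabiliser $\pi$ is injective: $\pi(s_i)=\tau_{c(i)}\ne1$, and $\tau_{c(i)},\tau_{c(i+1)}$ are distinct basis elements of $Q$. So $\pi(w'^{-1}ww')\ne1$. Since $Q$ is abelian, $\pi(w)=\pi(w'^{-1}ww')\neq1$, and $w\notin S$.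

**Step 2: $S$ preserves orientation.** The orientation character $W\to\{\pm1\}$ sends each $s_i$ to $-1$. It is the composite of $\pi$ with the homomorphism $Q\to\{\pm1\}$ that sends each of $\tau_a,\tau_b,\tau_c$ to $-1$. So it is trivial on $S$.

**Step 3: the genus.** Since $S$ acts freely, properly discontinuously and preserving orientation, $\mathbb H^2/S$ is an orientable surface with fundamental group $S$. The group $W$ permutes the tiles simply transitively, so the tiles form $8$ orbits under $S$. Hence $\mathbb H^2/S$ is covered by the images of $8$ compact tiles; it is compact, with area $8\cdot\frac\pi2=4\pi$. A closed hyperbolic surface of genus $h$ has area $2\pi(2h-2)$ by Gauss–Bonnet, so $h=2$.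

**Step 4: the other genera.** The group $\Sigma_2$ maps onto $\mathbb Z$, hence onto $\mathbb Z/(g-1)$, so the genus-$2$ surface has a connected covering of degree $g-1$. This is a closed orientable surface of Euler characteristic $-2(g-1)=2-2g$, that is, of genus $g$. So $\Sigma_g$ embeds in $\Sigma_2\cong S$. $\square$

## Signs: from reflections to unipotent matrices in every characteristic

For $p=2$ we could now finish: $s_i\mapsto1+tN_i$ respects the relations of $W$ by Lemma 1, part 1, and the top coefficient argument applies. For odd $p$ this rule fails at the relation $s_i^2=1$, because $1+tN_i$ has order $p$.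

One could drop that relation and use the right-angled Artin group
$$A=\langle a_1,\dots,a_5\mid[a_i,a_{i+1}]=1\ (i\in\mathbb Z/5)\rangle,\qquad a_i\mapsto1+tN_i .$$
This is a homomorphism, but it kills $a_i^p$, so it is not faithful on $A$. The way out is that it does not have to be faithful on $A$. It is enough to map $S$ into $A$ so that each element of $S$ becomes a word in which every letter carries an exponent $+1$ or $-1$ and the sequence of letters is reduced. For such words only $\pm1\ne0$ in $\mathbb F_p$ is needed.

*Proof of Theorem A.*

**Step 1: a homomorphism from $W$ to a semidirect product.** We turn the involution $s_i$ into $a_i$ times a symmetry that inverts $a_i$. Let $\tau_x\in Q$ act on $A$ by inverting each $a_i$ with $c(i)=x$ and fixing the other $a_i$. If $a_i$ and $a_{i+1}$ commute, so do their inverses, so the relations of $A$ are respected. The three automorphisms have order $2$ and commute with each other, so $Q$ acts on $A$. In $A\rtimes Q$, where $\tau a\tau^{-1}=\tau(a)$, put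
$$\hat s_i=a_i\tau_{c(i)} .$$
Then $\hat s_i^2=a_i(\tau_{c(i)}a_i\tau_{c(i)}^{-1})\tau_{c(i)}^2=a_ia_i^{-1}=1$. If $i,j$ are adjacent, then $c(i)\ne c(j)$, so $\tau_{c(i)}$ fixes $a_j$ and $\tau_{c(j)}$ fixes $a_i$, and
$$\hat s_i\hat s_j=a_i\tau_{c(i)}a_j\tau_{c(j)}=a_ia_j\tau_{c(i)}\tau_{c(j)}=a_ja_i\tau_{c(j)}\tau_{c(i)}=\hat s_j\hat s_i .$$
So $s_i\mapsto\hat s_i$ defines a homomorphism $\varphi:W\to A\rtimes Q$.

**Step 2: $\varphi$ keeps the letters and only adds signs.** Moving all the $\tau$'s to the right, we get
$$\varphi(s_{i_1}\cdots s_{i_k})=a_{i_1}^{\varepsilon_1}\cdots a_{i_k}^{\varepsilon_k}\cdot\tau_{c(i_1)}\cdots\tau_{c(i_k)},\qquad\varepsilon_j\in\{1,-1\}.\tag{3}$$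
Explicitly, $a_{i_j}$ is acted on by $\tau_{c(i_1)},\dots,\tau_{c(i_{j-1})}$, so $\varepsilon_j=(-1)^r$, where $r$ is the number of $q<j$ with $c(i_q)=c(i_j)$. The $Q$-component of (3) is $\pi(s_{i_1}\cdots s_{i_k})$. So $\varphi(S)\subset A$, and for a word representing an element of $S$ the $\tau$'s in (3) multiply to $1$.

For instance $s_1s_3s_1s_3\in S$, and since $c(1)=c(3)$ it goes to $a_1a_3^{-1}a_1a_3^{-1}$.

**Step 3: the matrices.** Apply Lemma 1 to $\Gamma=C_5$ and $F=\mathbb F_p$, and from now on write $N_i$ for the restriction to $E^+$, which has dimension $10$. Since $N_i^2=0$, we have $(1+tN_i)^{-1}=1-tN_i$, and $\det(1+tN_i)=1$ because $tN_i$ is nilpotent. Since $N_iN_{i+1}=N_{i+1}N_i$, the rule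
$$\rho:A\to\mathrm{SL}_{10}(\mathbb F_p[t]),\qquad\rho(a_i)=1+tN_i$$
defines a homomorphism, with $\rho(a_i^{\pm1})=1\pm tN_i$.

**Step 4: $\rho\circ\varphi|_S$ is injective.** Let $1\ne\gamma\in S$, and let $s_{i_1}\cdots s_{i_k}$ be a shortest word representing $\gamma$ in $W$; then $k\ge1$. The word $i_1\cdots i_k$ is reduced: if there were $l<m$ with $i_l=i_m=i$ and all letters in between in $\mathrm{lk}(i)$, then $s_{i_m}$ commutes with everything between the two positions and could be moved next to $s_{i_l}$ and cancelled against it, giving a shorter word. By (3), whose $\tau$-part is trivial,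
$$\rho(\varphi(\gamma))=\prod_{j=1}^k(1+\varepsilon_jtN_{i_j}).\tag{4}$$
This is a polynomial in $t$ with coefficients in $M_{10}(\mathbb F_p)$. Its coefficient of $t^k$ is $\varepsilon_1\cdots\varepsilon_k\,N_{i_1}\cdots N_{i_k}=\pm N_{i_1}\cdots N_{i_k}$. The vertex set of $C_5$ is not a clique, so this is nonzero by Lemma 1, part 3. As $k\ge1$, the coefficient of $t^k$ in the identity matrix is $0$, so $\rho(\varphi(\gamma))\ne1$.

**Step 5: conclusion.** By Step 4, $S$ embeds in $\mathrm{SL}_{10}(\mathbb F_p[t])$, and by Lemma 2 so does every $\Sigma_g$ with $g\ge2$. A global field $K$ of characteristic $p$ contains $\mathbb F_p(t)\supset\mathbb F_p[t]$, so $\mathrm{GL}_{10}(K)$ contains $\Sigma_g$. $\blacksquare$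

In the example $\gamma=s_1s_3s_1s_3$, formula (4) reads $(1+tN_1)(1-tN_3)(1+tN_1)(1-tN_3)$, with top coefficient $N_1N_3N_1N_3$. Since $N_3e_1=e_3$ and $N_1e_3=e_1$, it fixes $e_1$ and is therefore nonzero.

Only the easy direction of the word problem was used: a shortest word is reduced. That a nonempty reduced word represents a nontrivial element was not needed in advance.

## The fields over which $\Sigma_g$ is linear

*Proof of Theorem B.*

**Step 1: fields algebraic over a finite field are excluded.** Let $K$ be such a field, and let $H\le\mathrm{GL}_n(K)$ be finitely generated. The entries of its generators and of their inverses are finitely many elements algebraic over a finite field, so they lie in a finite subfield $K_0$. Then $H\le\mathrm{GL}_n(K_0)$ is finite. Since $\Sigma_g$ is finitely generated and infinite (its abelianisation is $\mathbb Z^{2g}$), it is not linear over $K$.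

**Step 2: all other fields of characteristic $p$ work.** If $K$ has characteristic $p$ and is not algebraic over a finite field, it is not algebraic over $\mathbb F_p$. This means transcendence degree $\ge1$. An element of $K$ transcendental over $\mathbb F_p$ generates a copy of $\mathbb F_p[t]$ in $K$, so Theorem A gives $\Sigma_g\le\mathrm{SL}_{10}(K)$. Together with Step 1, this is the exact condition in characteristic $p$, with $n=10$.

**Step 3: characteristic $0$.** Such a field is never algebraic over a finite field, so we must show that $\Sigma_g$ is linear over it. The Tits geometric representation of a Coxeter group is faithful (Bourbaki, *Groupes et algèbres de Lie*, Ch. V, §4.4). It is given by $s_i(x)=x-2B(e_i,x)e_i$, where $B(e_i,e_i)=1$ and, for $W$, $B(e_i,e_j)=-\cos\frac\pi2=0$ if $j=i\pm1$ and $B(e_i,e_j)=-1$ for the remaining $j\neq i$, for which $s_is_j$ has no relation. So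
$$s_ie_i=-e_i,\qquad s_ie_j=e_j\ (j=i\pm1),\qquad s_ie_j=e_j+2e_i\ \text{ otherwise},$$
and the matrices are integral. By Lemma 2, $\Sigma_g\le W\le\mathrm{GL}_5(\mathbb Z)\le\mathrm{GL}_5(K)$.

**Step 4: discreteness.** On $\mathbb F_p((1/t))$ the absolute value satisfies $|f|=p^{\deg f}\ge1$ for every nonzero polynomial $f$. So the open unit ball meets the subgroup $\mathbb F_p[t]$ only in $0$, and $\mathbb F_p[t]$ is discrete. Looking at entries, $\mathrm{SL}_{10}(\mathbb F_p[t])$ is discrete in $\mathrm{SL}_{10}(\mathbb F_p((1/t)))$, and so is the copy of $\Sigma_g$ from Theorem A. $\blacksquare$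

## Graph products of $\mathbb Z/p$ and right-angled Artin groups over $\mathbb F_p[t]$

For Theorem C we use the full space $E$ of Lemma 1, with $F=\mathbb F_p$, so that complete graphs are allowed. Graph products of $\mathbb Z/p$ are handled directly. Right-angled Artin groups need a new device, since $1+tN$ has order $p$: we replace each vertex by two non-adjacent ones.

The smallest case shows the device. If $\Gamma$ is one vertex, $A_\Gamma=\mathbb Z$. With the two matrix units $X,Y$ of the $\mathrm{SL}_2$ example put
$$\rho(a)=(1+tX)(1+tY)=\begin{pmatrix}1+t^2&t\\t&1\end{pmatrix}.$$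
For $n\ge1$ the coefficient of $t^{2n}$ in $\rho(a)^n$ is $(XY)^n=XY\ne0$, so $\rho(a)$ has infinite order in every characteristic.

*Proof of Theorem C.*

**Step 1: graph products.** Let $G=\langle s_v\ (v\in V)\mid s_v^p,\ [s_u,s_v]\text{ for adjacent }u,v\rangle$ and put $\rho(s_v)=1+tN_v$. By Lemma 1, part 1, $\rho(s_v)^a=1+atN_v$, so $\rho(s_v)^p=1$, and the commutation relations hold. So $\rho$ is a homomorphism to $\mathrm{SL}_m(\mathbb F_p[t])$, with $m$ the number of cliques of $\Gamma$.

Let $1\ne\gamma\in G$ and write $\gamma=s_{v_1}^{n_1}\cdots s_{v_k}^{n_k}$ with all $n_j\not\equiv0\pmod p$ and $k$ minimal; then $k\ge1$. The word $v_1\cdots v_k$ is reduced: if $v_l=v_m=v$ with all letters in between in $\mathrm{lk}(v)$, then $s_v^{n_m}$ could be moved next to $s_v^{n_l}$ and merged with it into $s_v^{n_l+n_m}$ (dropped if $p\mid n_l+n_m$), giving fewer syllables. The coefficient of $t^k$ in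
$$\rho(\gamma)=\prod_{j=1}^k(1+n_jtN_{v_j})$$
is $n_1\cdots n_k\,N_{v_1}\cdots N_{v_k}$, which is nonzero by Lemma 1, part 2. Since $k\ge1$, $\rho(\gamma)\ne1$. So $\rho$ is faithful. For $p=2$ this says that every finitely generated right-angled Coxeter group embeds in $\mathrm{SL}_m(\mathbb F_2[t])$, with $m$ the number of cliques.

**Step 2: the doubled graph.** Let $\Gamma'$ have vertices $v^+,v^-$ for $v\in V$, with $u^\delta$ and $v^\epsilon$ adjacent if and only if $u,v$ are adjacent in $\Gamma$. In particular $v^+$ and $v^-$ are not adjacent, and $\Gamma'$ is a finite simple graph. Let $X_v=N_{v^+}$ and $Y_v=N_{v^-}$ be the operators of Lemma 1 for $\Gamma'$, and put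
$$\rho(a_v)=(1+tX_v)(1+tY_v),\qquad\rho(a_v)^{-1}=(1-tY_v)(1-tX_v).$$
If $u,v$ are adjacent in $\Gamma$, then $X_u,Y_u$ commute with $X_v,Y_v$, so $\rho$ is a homomorphism from $A_\Gamma$ to $\mathrm{SL}_m(\mathbb F_p[t])$, with $m$ the number of cliques of $\Gamma'$. The coefficient of $t^2$ is $X_vY_v$ in $\rho(a_v)$ and $Y_vX_v$ in $\rho(a_v^{-1})$.

**Step 3: the top coefficient on $A_\Gamma$.** Let $1\ne\gamma\in A_\Gamma$ and write $\gamma=a_{v_1}^{n_1}\cdots a_{v_k}^{n_k}$ with all $n_j\ne0$ and $k$ minimal; then $k\ge1$. As in Step 1, $v_1\cdots v_k$ is reduced in $\Gamma$, since otherwise two syllables could be merged. Now $\rho(\gamma)$ is a product of $\sum|n_j|$ polynomials of degree at most $2$, so the coefficient of $t^{2\sum|n_j|}$ is the product of their $t^2$-coefficients. This is the product of the operators along the word $\omega$ in $\Gamma'$ obtained by replacing the $j$-th syllable by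
$$(v_j^+v_j^-)^{n_j}\ \text{ if }n_j>0,\qquad(v_j^-v_j^+)^{|n_j|}\ \text{ if }n_j<0 .$$

**Step 4: $\omega$ is reduced in $\Gamma'$.** Suppose two positions of $\omega$ carry the same letter $v^\delta$ and all letters in between are adjacent to $v^\delta$. If both positions are in one syllable, then, since the signs alternate there, the letter $v^{-\delta}$ lies between them; it is not adjacent to $v^\delta$, a contradiction. If they are in syllables $i<j$, then $v_i=v_j=v$, and for each $i<q<j$ the whole (nonempty) $q$-th syllable lies between them, so $v_q\in\mathrm{lk}(v)$. This contradicts the reducedness of $v_1\cdots v_k$.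

So by Lemma 1, part 2, the coefficient of $t^{2\sum|n_j|}$ in $\rho(\gamma)$ is nonzero. Its degree is positive, so $\rho(\gamma)\ne1$, and $\rho$ is faithful on $A_\Gamma$. If one wants the same $m$ for the graph product and for $A_\Gamma$, add an identity block to the smaller representation.

**Step 5: finite-index overgroups.** Let $H\le G$ have finite index $d$, with $H$ embedded in a right-angled Artin group on a finite graph. By Step 4 we have an embedding $H\hookrightarrow\mathrm{GL}_m(\mathbb F_p[t])$. Choose coset representatives $x_1=1,x_2,\dots,x_d$ of $G/H$ and induce. The induced representation acts on $\bigoplus_ix_i\otimes\mathbb F_p[t]^m$. If $gx_i=x_{i'}h$ with $h\in H$, then $g(x_i\otimes w)=x_{i'}\otimes hw$. So $g$ acts by a matrix of size $md$ with entries in $\mathbb F_p[t]$, and so does $g^{-1}$. If $g$ acts trivially, it maps the summand of the coset $H$ to itself, so $gH=H$ and $g\in H$. On that summand $g$ acts by the given faithful representation of $H$, so $g=1$. Hence $G\hookrightarrow\mathrm{GL}_{md}(\mathbb F_p[t])$, and $G$ is linear over $\mathbb F_p(t)$. $\blacksquare$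

**Remark on dimensions.** Since $\rho\circ\varphi|_S$ is injective, $\varphi$ embeds $S$ in the right-angled Artin group $A$ of the pentagon, so Theorem C also gives $\Sigma_g$ over $\mathbb F_p[t]$. The doubled pentagon has $10$ vertices, $5\cdot4=20$ edges and no triangles, so $31$ cliques; this route gives $m=31$. The sign twist of Theorem A works with the undoubled pentagon, and Lemma 1, part 3, removes $e_\emptyset$; this is how the dimension becomes $10$.

**Remark on cube complexes.** By Haglund–Wise (*Special cube complexes*, GAFA 17 (2008)), fundamental groups of compact special cube complexes embed in finitely generated right-angled Artin groups. By Agol (*The virtual Haken conjecture*, Doc. Math. 18 (2013)), hyperbolic groups acting properly and cocompactly on CAT(0) cube complexes, in particular closed hyperbolic 3-manifold groups, are virtually of this kind. By Theorem C, all these groups are linear over $\mathbb F_p(t)$ for every prime $p$.
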